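\title{A unital C$^*$-algebra without finite-dimensional representations whose only simple subalgebras are the scalars}

\begin{abstract}
We show that a unital C$^*$-algebra with no nonzero finite-dimensional representation need not contain a simple, unital, infinite-dimensional sub-C$^*$-algebra. The example $A$ is separable, unital and nuclear; it is a $C(X)$-algebra over an infinite product $X$ of real projective spaces, and all its fibers are the CAR algebra. A computation with Stiefel--Whitney classes shows that every self-adjoint element of $A$ is a scalar in some fiber, and it follows that $0$ and $\mathbb{C}1_A$ are the only simple sub-C$^*$-algebras of $A$. For a suitable choice of the dimensions of the projective spaces, all simple sub-C$^*$-algebras of the matrix algebras $M_n(A)$ are finite-dimensional as well. The algebra $A$ is nowhere scattered and fails the Global Glimm Property.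
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, ideals are closed and two-sided, and representations are $*$-representations on Hilbert spaces. A sub-C$^*$-algebra is a closed $*$-subalgebra; it need not contain the unit of the ambient algebra, nor have a unit of its own. A C$^*$-algebra $B$ is \emph{simple} if its only ideals are $0$ and $B$. The following question is posed by Elliott and R{\o}rdam \cite{ER}.

\begin{quote}
\emph{Let $A\neq0$ be a unital C$^*$-algebra with no nonzero finite-dimensional representation. Must $A$ contain a simple, unital, infinite-dimensional sub-C$^*$-algebra?}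
\end{quote}

The hypothesis is necessary for a subalgebra with the same unit. Indeed, let $B\subset A$ be simple and infinite-dimensional with $1_A\in B$, and let $\pi$ be a nonzero representation of $A$. Then $\pi(1_A)\ne0$, so $\pi|_B$ is nonzero, hence injective, and the Hilbert space of $\pi$ is infinite-dimensional. The question asks whether this obstruction is the only one. The first examples suggest that it is. If $A$ is simple, take $B=A$. If $A=C(Y,D)$ is the algebra of continuous functions from a compact space $Y$ to a simple, unital, infinite-dimensional C$^*$-algebra $D$, take the constant functions. The second example also shows where a counterexample might hide: replace the trivial bundle $Y\times D$ by a twisted one, so that all irreducible representations still have image $D$, but the constants disappear.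

We carry this out, and the answer to the question is no. Let $D=M_{2^\infty}$ be the CAR algebra. For every sequence $m=(m_1,m_2,\dots)$ of positive integers, Section~\ref{sec:algebra} constructs a unital sub-C$^*$-algebra
\[
A(m)\subset C(Z,D),\qquad Z=\prod_{i\ge1}S^{m_i}.
\]
It is a $C(X)$-algebra over $X=\prod_{i\ge1}\mathbb{RP}^{m_i}$, and its fibers are identified with $D$ by the evaluation maps $a\mapsto a(z)$, $z\in Z$ (Proposition~\ref{prop:fibers}). Thus elements are \emph{scalar in some fiber} when there is $z\in Z$ at which their values lie in $\mathbb{C}1$.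

\begin{theorem}\label{thm:main}
Let $m_i\ge2^{i-1}$ for all $i$, and let $A=A(m)$.
\begin{enumerate}
\item[(a)] $A$ is unital, separable and nuclear, and every irreducible representation of $A$ has image isomorphic to $M_{2^\infty}$. In particular, $A$ has no nonzero finite-dimensional representation.
\item[(b)] Every self-adjoint element of $A$ is scalar in some fiber.
\item[(c)] The only simple sub-C$^*$-algebras of $A$ are $0$ and $\mathbb{C}1_A$.
\end{enumerate}
\end{theorem}

So $A$ contains no simple, unital, infinite-dimensional sub-C$^*$-algebra, whether or not its unit is required to be $1_A$. One may ask whether the phenomenon disappears when room is made by passing to matrices. It does not, if the spheres grow a little faster. Here $\mathcal{K}$ denotes the compact operators on a separable infinite-dimensional Hilbert space.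

\begin{theorem}\label{thm:stable}
Let $m_i\ge2^{i-1}$ for all $i$ and $m_i/2^{i-1}\to\infty$; for example, $m_i=i2^{i-1}$. Then $A=A(m)$ satisfies the conclusions of Theorem~\ref{thm:main}, and moreover:
\begin{enumerate}
\item[(a)] for every $n$, every simple sub-C$^*$-algebra of $M_n(A)$ is finite-dimensional;
\item[(b)] every simple sub-C$^*$-algebra of $A\otimes\mathcal{K}$ that has a unit is finite-dimensional.
\end{enumerate}
\end{theorem}

The heart of the matter is Theorem~\ref{thm:main}(b), and it has a sharp version for several elements.

\begin{theorem}\label{thm:several}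
Let $N\ge1$ and $m_i=N2^{i-1}$. Then $A(m)$ has no nonzero finite-dimensional representation, yet any $N$ self-adjoint elements of $A(m)$ are simultaneously scalar in some fiber. In particular, every sub-C$^*$-algebra of $A(m)$ generated by the unit and $N$ self-adjoint elements has a character. The number $N$ is optimal: there are $N+1$ self-adjoint elements of $A(m)$ that are simultaneously scalar in no fiber.
\end{theorem}

Finally, $A$ lacks even weak traces of matrix structure. A unital copy of $M_k$, $k\ge2$, in a C$^*$-algebra provides nontrivial projections, and also an element $r=e_{12}$ with $r^2=0$ that generates the whole algebra as an ideal. A C$^*$-algebra $A$ has the \emph{Global Glimm Property} if for all $a\in A_+$ and $\varepsilon>0$ there is $r\in\overline{aAa}$ with $r^2=0$ such that $(a-\varepsilon)_+$ lies in the ideal generated by $r$. It is \emph{nowhere scattered} if there are no ideals $I\subset L$ of $A$ with $L/I\cong\mathcal{K}(H)$ for a Hilbert space $H\ne0$. The latter condition strengthens the hypothesis of the question, since an irreducible representation $\pi$ of dimension $k<\infty$ gives $A/\ker\pi\cong M_k=\mathcal{K}(\mathbb{C}^k)$.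

\begin{theorem}\label{thm:glimm}
Let $A$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] The only projections of $A$ are $0$ and $1$.
\item[(b)] No $r\in A$ with $r^2=0$ generates $A$ as an ideal.
\item[(c)] $A$ is nowhere scattered, and it fails the Global Glimm Property.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} shows the mechanism for $2\times2$ matrices. Section~\ref{sec:algebra} builds $A(m)$ and proves Theorem~\ref{thm:main}(a). Section~\ref{sec:zeros} contains the topological argument and proves Theorems~\ref{thm:main}(b) and~\ref{thm:several}. Sections~\ref{sec:simple} and~\ref{sec:matrix} derive the remaining statements from these.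

\section{The model case: $M_2$-valued functions on $S^1\times S^2$}\label{sec:model}

A convenient source of twisted bundles is the following. Let a finite group $\Gamma$ act freely on a compact space $Y$ and by automorphisms $\alpha_\gamma$ on a unital C$^*$-algebra $E$. The continuous functions $f\colon Y\to E$ with $f(\gamma y)=\alpha_\gamma(f(y))$ form a C$^*$-algebra, to be thought of as the sections of a bundle over $Y/\Gamma$ with fiber $E$. A constant function is equivariant exactly when its value is fixed by $\alpha$, so we first want an action that fixes only the scalars. For $E=M_2$ a cyclic group will not do: a generator acts as $\operatorname{Ad}(w)\colon T\mapsto wTw^*$ for a unitary $w$, and it fixes $w$ (and fixes everything if $w$ is a scalar). Two commuting automorphisms suffice. Put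
\[
u=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad v=\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]
Since $u^2=v^2=1$ and $uv=-vu$, the automorphisms $\operatorname{Ad}(u)$ and $\operatorname{Ad}(v)$ are commuting involutions, and $(s,t)\mapsto\operatorname{Ad}(u^sv^t)$ is an action of the group $\mathbb{F}_2^2$. The Pauli matrices
\[
s_{00}=1,\qquad s_{10}=v,\qquad s_{01}=u,\qquad s_{11}=iuv=\begin{pmatrix}0&i\\-i&0\end{pmatrix}
\]
are self-adjoint unitaries and form a basis of $M_2$. The matrix $u$ anticommutes with $v$ and $iuv$, and $v$ anticommutes with $u$ and $iuv$. Hence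
\begin{equation}\label{eq:pauli}
\operatorname{Ad}(u^sv^t)(s_{\chi_1\chi_2})=(-1)^{s\chi_1+t\chi_2}\,s_{\chi_1\chi_2}.
\end{equation}
Each of the four characters of $\mathbb{F}_2^2$ occurs exactly once, and only the scalars are fixed.

Let $\mathbb{F}_2^2$ act on $Y=S^{m_1}\times S^{m_2}$ by $(s,t)\cdot(p,q)=((-1)^sp,(-1)^tq)$. A self-adjoint function $a=f_{00}1+f_{10}v+f_{01}u+f_{11}iuv$ has real coefficients, and by \eqref{eq:pauli} it is equivariant if and only if $f_{00}$ is even in $p$ and in $q$, $f_{10}$ is odd in $p$ and even in $q$, $f_{01}$ is even in $p$ and odd in $q$, and $f_{11}$ is odd in both. The value $a(p,q)$ is a scalar if and only if $F=(f_{10},f_{01},f_{11})$ vanishes at $(p,q)$. Each of the three functions has a zero, being odd on a connected sphere. Whether they have a \emph{common} zero depends on the dimensions. Write $p=(p_0,p_1,\dots)$, $q=(q_0,q_1,\dots)$ and consider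
\[
F_0(p,q)=(p_0,\;q_0,\;p_1q_1),
\]
which has the required parities.

\begin{example}\label{ex:small}
Let $m_1=m_2=1$. If $p_0=q_0=0$, then $p_1q_1=\pm1$, so $F_0$ has no zero and $a=p_0v+q_0u+p_1q_1\,iuv$ is nowhere scalar. Since $u,v,iuv$ are pairwise anticommuting with square $1$, we have $a^2=|F_0|^2\,1$. The function $|F_0|$ is invariant and positive, so $e=\frac12(1+a/|F_0|)$ is an equivariant projection other than $0$ and $1$. Removing the constants is thus not enough: $\mathbb{C}e$ is a simple subalgebra different from $0$ and $\mathbb{C}1$.
\end{example}

\begin{example}\label{ex:model}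
Let $m_1=1$, $m_2=2$. Now $F_0$ vanishes exactly at $p=(0,\pm1)$, $q=(0,0,\pm1)$, which is a single orbit. Near $p=(0,1)$, $q=(0,0,1)$ we may use $(p_0,q_0,q_1)$ as coordinates; then $F_0=(p_0,\,q_0,\,q_1\sqrt{1-p_0^2})$ has derivative the identity at the origin. This one nondegenerate zero forces every $F$ to vanish somewhere. Indeed, triples with the parities above are the sections of a vector bundle of rank $3$ over the closed $3$-manifold $W=\mathbb{RP}^1\times\mathbb{RP}^2$. Suppose a section $F$ has no zero; by approximation we may take it smooth. The section $(1-\tau)F_0+\tau F$ over $W\times[0,1]$ is transverse to the zero section along the boundary, so a perturbation in the interior makes it transverse everywhere. Its zero set is then a compact $1$-manifold whose boundary consists of the zeros of $F_0$ and of $F$, that is, of one point. But the boundary of a compact $1$-manifold has an even number of points. Hence every self-adjoint equivariant function $S^1\times S^2\to M_2$ takes a scalar value.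
\end{example}

To pass from Example~\ref{ex:model} to the theorem, the fiber $M_2$ must become infinite-dimensional. Tensoring with $D$ is useless, because it brings back the simple subalgebra $1\otimes D$. Instead we regard $D$ as the infinite tensor power of $M_2$ and twist every factor by its own pair of spheres. A self-adjoint element of $M_2^{\otimes J}$ has $4^J-1$ nonscalar coordinates, all of which must vanish at once, so the dimensions of the spheres have to grow exponentially; the parity of the number of zeros will be computed by a Stiefel--Whitney class.

\section{The algebra $A(m)$ and its fibers}\label{sec:algebra}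

Fix positive integers $m_1,m_2,\dots$; nothing else is assumed about them in this section.

\subsection*{Finite stages}
For $n\ge1$ let $\Gamma_n=\mathbb{F}_2^n$ act on $Z_n=\prod_{i=1}^nS^{m_i}$ by $(\gamma z)_i=(-1)^{\gamma_i}z_i$. The action is free, with quotient $X_n=\prod_{i=1}^n\mathbb{RP}^{m_i}$. For $\chi,\gamma\in\mathbb{F}_2^n$ put $\chi\cdot\gamma=\sum_i\chi_i\gamma_i$. We say that a function $g$ on $Z_n$ has \emph{parity $\chi$} if
\[
g(\gamma z)=(-1)^{\chi\cdot\gamma}g(z)\qquad(\gamma\in\Gamma_n,\ z\in Z_n),
\]
that is, if $g$ is odd in $z_i$ when $\chi_i=1$ and even in $z_i$ when $\chi_i=0$.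

For $J\ge1$ let $D_J=M_2^{\otimes J}\cong M_{2^J}$, and let $\Gamma_{2J}$ act on $D_J$ by
\[
\alpha_\gamma=\operatorname{Ad}(u^{\gamma_1}v^{\gamma_2})\otimes\cdots\otimes\operatorname{Ad}(u^{\gamma_{2J-1}}v^{\gamma_{2J}}).
\]
The matrices $s_\chi=s_{\chi_1\chi_2}\otimes\cdots\otimes s_{\chi_{2J-1}\chi_{2J}}$, $\chi\in\mathbb{F}_2^{2J}$, are self-adjoint and form a basis of $D_J$; we have $s_0=1$, and $\alpha_\gamma(s_\chi)=(-1)^{\chi\cdot\gamma}s_\chi$ by \eqref{eq:pauli}. Let
\[
A_J=\{f\in C(Z_{2J},D_J): f(\gamma z)=\alpha_\gamma(f(z))\ \text{ for all }\gamma\in\Gamma_{2J},\ z\in Z_{2J}\}.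
\]
This is a unital C$^*$-algebra, because each $\alpha_\gamma$ is a unital $*$-automorphism. Write $f=\sum_\chi f_\chi s_\chi$ with $f_\chi\in C(Z_{2J})$. Comparing coefficients in the basis $(s_\chi)$ gives:
\begin{equation}\label{eq:coeff}
\begin{array}{l}
f\in A_J\iff f_\chi\text{ has parity }\chi\text{ for every }\chi;\\
f=f^*\iff\text{every }f_\chi\text{ is real-valued};\\
f(z)\in\mathbb{C}1\iff f_\chi(z)=0\text{ for every }\chi\ne0.
\end{array}
\end{equation}
The algebra of Section~\ref{sec:model} is $A_1$.

\subsection*{The limit}
The CAR algebra $D=M_{2^\infty}$ is the completion of $\bigcup_JD_J$, where $D_J\subset D_{J+1}$ by $T\mapsto T\otimes1$. It is unital and infinite-dimensional. It is simple: the quotient map by a proper ideal is unital, hence isometric on each simple algebra $D_J$, hence isometric on $D$. The space $Z=\prod_{i\ge1}S^{m_i}$ is compact and metrizable, and it is connected because all $m_i\ge1$. Regard $f\in A_J$ as a function $Z\to D$ that depends only on the first $2J$ coordinates. If $\gamma=(\gamma',\gamma'')\in\Gamma_{2J}\times\mathbb{F}_2^2$ and $T\in D_J$, then $\alpha_\gamma(T\otimes1)=\alpha_{\gamma'}(T)\otimes1$;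 therefore $A_J\subset A_{J+1}$. Define
\[
A=A(m)=\overline{\textstyle\bigcup_JA_J}\subset C(Z,D),\qquad \operatorname{ev}_z\colon A\to D,\quad \operatorname{ev}_z(f)=f(z).
\]

\subsection*{Fibers}
A unital C$^*$-algebra $A$ with a unital $*$-homomorphism from $C(X)$, $X$ compact, into its center is called a \emph{$C(X)$-algebra}. Its \emph{fiber} at $x\in X$ is $A/I_x$, where $I_x$ is the closed linear span of the products $gf$ with $f\in A$, $g\in C(X)$, $g(x)=0$.

Let $X=\prod_{i\ge1}\mathbb{RP}^{m_i}$, and let $z\mapsto[z]$ be the quotient map $Z\to X$; we view $C(X)\subset C(Z)$. A function $g\in C(X_{2J})$ has parity $0$, so $g1\in A_J$ by \eqref{eq:coeff}. The union of the algebras $C(X_{2J})$ separates the points of $X$, so it is dense in $C(X)$ by the Stone--Weierstrass theorem. Hence $C(X)1\subset A$, and these scalar functions are central.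

\begin{proposition}\label{prop:fibers}
For every $z\in Z$ the map $\operatorname{ev}_z\colon A\to D$ is surjective with kernel $I_{[z]}$. Thus every fiber of the $C(X)$-algebra $A$ is isomorphic to $D$.
\end{proposition}

\begin{proof}
\emph{Surjectivity.} For $\chi\in\mathbb{F}_2^{2J}$ the function $g_\chi(w)=\prod_{i:\chi_i=1}\langle w_i,z_i\rangle$ has parity $\chi$ and $g_\chi(z)=1$. So $g_\chi s_\chi\in A_J$ takes the value $s_\chi$ at $z$, and $\operatorname{ev}_z(A)\supset D_J$ for all $J$. The image of a $*$-homomorphism is closed, so $\operatorname{ev}_z(A)=D$.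

\emph{The kernel.} If $g([z])=0$, then $(gf)(z)=0$, so $I_{[z]}\subset\ker\operatorname{ev}_z$. Conversely, let $f\in A$ with $f(z)=0$, and let $\varepsilon>0$. Choose $J$ and $f'\in A_J$ with $\|f-f'\|<\varepsilon$. We cut $f'$ off where it is small. The function $h(w)=\|f'(w)\|$ is continuous, and it is invariant because the $\alpha_\gamma$ are isometric; so $h\in C(X_{2J})$. Also $h(z)=\|f'(z)-f(z)\|<\varepsilon$. Put $g=(h-\varepsilon)_+/\max(h,\varepsilon)\in C(X)$. Then $g([z])=0$, so $gf'\in I_{[z]}$. Where $h\le\varepsilon$ we have $h(1-g)=h$, and where $h>\varepsilon$ we have $h(1-g)=\varepsilon$. Hence $\|f'-gf'\|=\sup h(1-g)\le\varepsilon$ and $\|f-gf'\|<2\varepsilon$. As $I_{[z]}$ is closed, $f\in I_{[z]}$.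
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
The algebra $A$ is unital, and it is separable because each $C(Z_{2J},D_J)$ is. For nuclearity we use three standard facts. An irreducible representation of a sub-C$^*$-algebra is contained in the restriction of an irreducible representation of the ambient algebra; so the irreducible representations of $A_J\subset M_{2^J}(C(Z_{2J}))$ have dimension at most $2^J$, and $A_J$ is of type~I. C$^*$-algebras of type~I are nuclear. Inductive limits of nuclear C$^*$-algebras are nuclear.

Let $\pi$ be an irreducible representation of $A$; as usual $\pi\neq0$, so $\pi(1)=1$. By Schur's lemma $\pi$ maps the central subalgebra $C(X)$ to the scalars, through a character, which is evaluation at a point $[z]\in X$. Then $\pi(gf)=g([z])\pi(f)$, so $\pi$ vanishes on $I_{[z]}$. By Proposition~\ref{prop:fibers}, $\pi=\rho\circ\operatorname{ev}_z$ for a nonzero representation $\rho$ of $D$, and $\rho$ is injective since $D$ is simple. Hence $\pi(A)\cong D$.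

If $\sigma$ were a nonzero finite-dimensional representation, a minimal nonzero invariant subspace of the range of $\sigma(1)$ would carry an irreducible representation with finite-dimensional image, which is impossible.
\end{proof}

\section{Common zeros and scalar points}\label{sec:zeros}

By \eqref{eq:coeff}, finding a point at which given self-adjoint elements of $A_J$ are scalar means finding a common zero of real functions with prescribed parities. On a single sphere this is the Borsuk--Ulam theorem: $N$ odd functions on $S^m$ have a common zero if $N\le m$. We need a version for products of spheres in which every nonzero parity occurs $N$ times.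

\subsection*{Stiefel--Whitney classes}
A real vector bundle $V$ of rank $r$ over a compact space $Y$ has classes $w_j(V)\in H^j(Y;\mathbb{F}_2)$, with $w_0(V)=1$ and $w_j(V)=0$ for $j>r$. We use the following textbook facts, where $w=\sum_jw_j$.
\begin{enumerate}
\item[(W1)] $w(\phi^*V)=\phi^*w(V)$ for continuous maps $\phi$, and $w(V)=1$ if $V$ is trivial.
\item[(W2)] $w(V\oplus V')=w(V)\,w(V')$ (Whitney formula).
\item[(W3)] $w_1(\ell\otimes\ell')=w_1(\ell)+w_1(\ell')$ for line bundles $\ell,\ell'$.
\item[(W4)] $H^*(\mathbb{RP}^m;\mathbb{F}_2)=\mathbb{F}_2[x]/(x^{m+1})$, where $x=w_1$ of the tautological line bundle $\{(\lambda,y):\lambda\in\mathbb{RP}^m,\ y\in\lambda\}$.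
\end{enumerate}
Two consequences are all we need. If $V=\ell_1\oplus\dots\oplus\ell_r$ is a sum of line bundles, then $w_r(V)=\prod_jw_1(\ell_j)$ by (W2). If $V$ has a nowhere vanishing section, then $V$ is the sum of the trivial line bundle that it spans and a complement $V'$ of rank $r-1$, so $w_r(V)=w_r(V')=0$. The top class is therefore an obstruction to the absence of zeros, and plays the role of the parity count in Example~\ref{ex:model}.

\begin{proposition}\label{prop:BU}
Let $n,N\ge1$, and let $m_i\ge N2^{i-1}$ for $1\le i\le n$. For $1\le k\le N$ and $0\ne\chi\in\mathbb{F}_2^n$ let $f_{k,\chi}\colon Z_n\to\mathbb{R}$ be continuous of parity $\chi$. Then the functions $f_{k,\chi}$ have a common zero.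
\end{proposition}

\begin{proof}
\emph{Functions as sections.} A function of parity $\chi\neq0$ does not descend to $X_n$, but it is a section of a line bundle there. Let $\ell_\chi$ be the quotient of $Z_n\times\mathbb{R}$ by $(z,t)\sim(\gamma z,(-1)^{\chi\cdot\gamma}t)$. It is a line bundle over $X_n$, since $Z_n\to X_n$ is a covering. If $g$ has parity $\chi$, then $[z]\mapsto[z,g(z)]$ is a well-defined section of $\ell_\chi$, which vanishes exactly where $g$ does.

\emph{Their classes.} Let $e_i$ be the $i$-th basis vector of $\mathbb{F}_2^n$. The map $[z,t]\mapsto([z],tz_i)$ identifies $\ell_{e_i}$ with the pullback of the tautological bundle under the projection $X_n\to\mathbb{RP}^{m_i}$, and $[z,t]\otimes[z,t']\mapsto[z,tt']$ identifies $\ell_\chi\otimes\ell_{\chi'}$ with $\ell_{\chi+\chi'}$. By (W4) and the K\"unneth theorem,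
\begin{equation}\label{eq:ring}
H^*(X_n;\mathbb{F}_2)=\mathbb{F}_2[x_1,\dots,x_n]/(x_1^{m_1+1},\dots,x_n^{m_n+1}),
\end{equation}
where $x_i=w_1(\ell_{e_i})$ by (W1), and (W3) gives $w_1(\ell_\chi)=\sum_i\chi_ix_i$.

\emph{The obstruction.} Suppose that there is no common zero. Then $(f_{k,\chi})$ is a nowhere vanishing section of $V=\bigoplus_{\chi\ne0}\ell_\chi^{\oplus N}$, which has rank $r=N(2^n-1)$, so $w_r(V)=0$. On the other hand, $w_r(V)$ is the image in \eqref{eq:ring} of the polynomial
\[
P_n=\prod_{0\ne\chi\in\mathbb{F}_2^n}\Big(\sum_i\chi_ix_i\Big)^N\in\mathbb{F}_2[x_1,\dots,x_n].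
\]
The monomials $\prod_ix_i^{d_i}$ with $d_i\le m_i$ for all $i$ map to a basis of the ring \eqref{eq:ring}, and the other monomials map to $0$. So it suffices to find one monomial of the first kind that has coefficient $1$ in $P_n$. Expanding $P_n$ completely would require controlling cancellation modulo $2$; we avoid this by choosing a monomial that arises in only one way. Group the linear forms by the largest index $i$ with $\chi_i=1$:
\[
P_n=\prod_{i=1}^nQ_i^N,\qquad Q_i=\prod_{\chi\in\mathbb{F}_2^{i-1}}\Big(x_i+\sum_{j<i}\chi_jx_j\Big).
\]
The polynomial $Q_i^N$ involves only $x_1,\dots,x_i$, and it is monic of degree $N2^{i-1}$ in $x_i$. We claim that $\mu_n=\prod_{i=1}^nx_i^{N2^{i-1}}$ has coefficient $1$ in $P_n$. For $n=1$, $P_1=x_1^N=\mu_1$. For $n>1$, $P_n=P_{n-1}Q_n^N$ and $P_{n-1}$ does not involve $x_n$. Hence the coefficient of $x_n^{N2^{n-1}}$ in $P_n$, viewed as a polynomial in $x_n$, is $P_{n-1}$, and the coefficient of $\mu_n$ in $P_n$ equals that of $\mu_{n-1}$ in $P_{n-1}$. The claim follows by induction. Since $N2^{i-1}\le m_i$ for all $i$, the monomial $\mu_n$ is of the first kind, so $w_r(V)\ne0$, a contradiction.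
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis on the $m_i$ enters only in the last sentence, and $2^{i-1}$ is the number of parities whose last nonzero entry is the $i$-th. For $n=2$, $N=1$ we have $P_2=x_1x_2(x_1+x_2)=x_1^2x_2+x_1x_2^2$. On $\mathbb{RP}^1\times\mathbb{RP}^2$ its image is $x_1x_2^2\ne0$, in accordance with Example~\ref{ex:model}; on $\mathbb{RP}^1\times\mathbb{RP}^1$ it is $0$, as Example~\ref{ex:small} requires. In general, when $m_i=N2^{i-1}$ the dimension of $X_n$ is exactly $r$, so no dimension can be spared: over a base of smaller dimension $w_r$ vanishes for degree reasons.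
\end{remark}

A point at which an element of $A_J$ is scalar depends on $J$, and an element of $A$ is only a limit of such elements. Compactness of $Z$ bridges the gap.

\begin{proposition}\label{prop:scalar}
Let $N\ge1$ and $m_i\ge N2^{i-1}$ for all $i$. For any self-adjoint $a_1,\dots,a_N\in A(m)$ there is $z\in Z$ with $a_1(z),\dots,a_N(z)\in\mathbb{R}1$.
\end{proposition}

\begin{proof}
Since the $A_J$ increase and their union is dense, there are elements $a_k^{(J)}\in A_J$ with $a_k^{(J)}\to a_k$ as $J\to\infty$; replacing them by their real parts, we may take them self-adjoint. Fix $J$. By \eqref{eq:coeff} the coefficients of $s_\chi$, $\chi\neq0$, in $a_1^{(J)},\dots,a_N^{(J)}$ satisfy the hypotheses of Proposition~\ref{prop:BU} with $n=2J$. Let $z_J\in Z$ be a point whose first $2J$ coordinates form a common zero. Then $a_k^{(J)}(z_J)=\lambda_k^{(J)}1$ with $\lambda_k^{(J)}\in\mathbb{R}$ and $|\lambda_k^{(J)}|\le\|a_k^{(J)}\|$, which is bounded in $J$. Along a subsequence, $z_J\to z$ and $\lambda_k^{(J)}\to\lambda_k$ for all $k$, and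
\[
\|a_k(z)-\lambda_k1\|\le\|a_k(z)-a_k(z_J)\|+\|a_k-a_k^{(J)}\|+|\lambda_k^{(J)}-\lambda_k|\to0.\qedhere
\]
\end{proof}

Theorem~\ref{thm:main}(b) is the case $N=1$.

\begin{proof}[Proof of Theorem~\ref{thm:several}]
The first sentence combines Theorem~\ref{thm:main}(a) and Proposition~\ref{prop:scalar}. If $a_1,\dots,a_N$ are scalar at $z$, then the elements of $A(m)$ that are scalar at $z$ form a sub-C$^*$-algebra containing $1,a_1,\dots,a_N$. So $\operatorname{ev}_z$ maps the algebra generated by these elements onto $\mathbb{C}1$, and this is a character.

For optimality, note that $m_1=N$, and let $p_0,\dots,p_N$ be the coordinates of the first component $z_1\in S^N\subset\mathbb{R}^{N+1}$ of $z$. Each $p_k$ has parity $(1,0)$ on $Z_2$, so $p_kv\in A_1$ is self-adjoint, and it is scalar at $z$ only if $p_k=0$. The $N+1$ coordinates of a unit vector do not all vanish.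
\end{proof}

A character is a one-dimensional representation, so $A(m)$ has none. Under the hypotheses of Theorem~\ref{thm:several}, $A(m)$ is therefore not generated by its unit and $N$ self-adjoint elements.

\section{Projections, simple subalgebras and square-zero elements}\label{sec:simple}

In this section $A=A(m)$ with $m_i\ge2^{i-1}$. Theorem~\ref{thm:main}(b) gives information about an element at one point of $Z$ only. Connectedness of $Z$ spreads it over the whole space whenever the norm $\|b(z)\|$ can take just two values. This happens for projections and for elements of simple subalgebras.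

\begin{proof}[Proof of Theorem~\ref{thm:glimm}(a)]
Let $e\in A$ be a projection. By Theorem~\ref{thm:main}(b) there is $z$ such that $e(z)$ is a scalar projection, so $e(z)\in\{0,1\}$. Replacing $e$ by $1-e$ if necessary, assume $e(z)=0$. The continuous function $w\mapsto\|e(w)\|$ takes values in $\{0,1\}$ on the connected space $Z$ and vanishes at $z$. Hence $e=0$.
\end{proof}

We extend $\operatorname{ev}_z$ entrywise to $M_n(A)\subset C(Z,M_n(D))$; the case $n>1$ is needed in Section~\ref{sec:matrix}.

\begin{lemma}\label{lem:inj}
If $B\subset M_n(A)$ is a simple sub-C$^*$-algebra, then $\operatorname{ev}_z|_B$ is injective for every $z\in Z$.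
\end{lemma}

\begin{proof}
The kernel of $\operatorname{ev}_z|_B$ is $0$ or $B$, so $\operatorname{ev}_z|_B$ is isometric or zero. For $0\ne b\in B$ the continuous function $z\mapsto\|b(z)\|$ thus takes values in $\{0,\|b\|\}$. It is not identically $0$ and $Z$ is connected, so it is constantly $\|b\|$.
\end{proof}

Connectedness cannot be dropped from this argument, as the subalgebra $\mathbb{C}\oplus0$ of $C(\{1,2\})$ shows. By the lemma, any algebraic relation that elements of $B$ satisfy in one fiber holds in $B$. The relation $b=\lambda1$ may not make sense in $B$, which need not contain $1$, so we use $b^2=\lambda b$.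

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let $B\subset A$ be simple and nonzero, and let $0\ne b=b^*\in B$. By Theorem~\ref{thm:main}(b) there are $z\in Z$ and $\lambda\in\mathbb{R}$ with $b(z)=\lambda1$. By Lemma~\ref{lem:inj}, $\lambda\ne0$. The element $b^2-\lambda b\in B$ vanishes at $z$, so $b^2=\lambda b$ by Lemma~\ref{lem:inj} again. Thus $b/\lambda$ is a nonzero projection, and $b=\lambda1_A$ by Theorem~\ref{thm:glimm}(a). Since $B$ is spanned by its self-adjoint elements, $B=\mathbb{C}1_A$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. Some growth condition is needed for parts (b) and (c): if $m_1=m_2=1$, then whatever the other $m_i$ are, the elements $a,e\in A_1\subset A(m)$ of Example~\ref{ex:small} violate them.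

\begin{proof}[Proof of Theorem~\ref{thm:glimm}(b) and (c)]
(b) Let $r^2=0$. The element $r$ is not self-adjoint unless it is $0$, so we apply Theorem~\ref{thm:main}(b) to $r+r^*$: there are $z$ and $\lambda\in\mathbb{R}$ with $r(z)+r(z)^*=\lambda1$. Then $r(z)^*=\lambda1-r(z)$ commutes with $r(z)$, so $r(z)$ is normal and $\|r(z)\|^2=\|r(z)^2\|=0$. The ideal generated by $r$ is therefore contained in the proper ideal $\ker\operatorname{ev}_z$.

(c) Suppose that $I\subset L$ are ideals with $L/I\cong\mathcal{K}(H)$, $H\ne0$. The quotient map is an irreducible representation $\pi_0$ of $L$ on $H$ with image $\mathcal{K}(H)$. An irreducible representation of an ideal extends to a representation $\pi$ of $A$ on the same space, determined by $\pi(a)\pi_0(l)=\pi_0(al)$, and $\pi$ is irreducible because $\pi(A)\supset\pi_0(L)$. Now $\pi(L)=\mathcal{K}(H)$ is a nonzero ideal of $\pi(A)$, which is isomorphic to the simple algebra $D$ by Theorem~\ref{thm:main}(a). Hence $\mathcal{K}(H)\cong D$. As $D$ is unital, $H$ is finite-dimensional; as $D$ is infinite-dimensional, this is absurd. So $A$ is nowhere scattered.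

The Global Glimm Property for $a=1$ and $\varepsilon=\frac12$ would give $r\in A$ with $r^2=0$ whose ideal contains $\frac12\,1$ and so equals $A$. This contradicts (b).
\end{proof}

\section{Matrix algebras over $A$}\label{sec:matrix}

In $M_n(A)$, $n\geq2$, a self-adjoint element need not be scalar anywhere, and $M_n(\mathbb{C}1)$ is a simple subalgebra. The appropriate substitute is that every self-adjoint element has finite spectrum in some fiber. A self-adjoint matrix over $A$ has $n^2$ self-adjoint coordinates in $A$, so one would like to apply Proposition~\ref{prop:scalar} with $N=n^2$. The hypothesis $m_i/2^{i-1}\to\infty$ gives $m_i\ge n^22^{i-1}$ only for large $i$. We therefore freeze the first $2J$ spheres and absorb $D_J$ into the matrix algebra. This multiplies the number of coordinates by $4^J$, and the shift of the index by $2J$ gains exactly the same factor.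

\begin{lemma}\label{lem:finite}
Let $n,J\ge1$, and suppose $m_i\ge n^22^{i-1}$ for all $i>2J$. For every self-adjoint $b\in M_n(A(m))$ there is $z\in Z$ such that $b(z)$ lies in the finite-dimensional algebra $M_n\otimes D_J\subset M_n(D)$.
\end{lemma}

\begin{proof}
Let $m'_i=m_{2J+i}$, and let $A'=\overline{\bigcup_LA'_L}\subset C(Z',D')$ be the algebra $A(m')$, where $Z'=\prod_{i>2J}S^{m_i}$ and $D'$ is the CAR algebra formed from the tensor factors numbered $J+1,J+2,\dots$. Then $Z=Z_{2J}\times Z'$ and $D=D_J\otimes D'$. Fix $y\in Z_{2J}$, and consider the $*$-homomorphism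
\[
\rho\colon C(Z,D)\to C(Z',D_J\otimes D')=D_J\otimes C(Z',D'),\qquad\rho(f)=f(y,\cdot).
\]
We show $\rho(A(m))\subset D_J\otimes A'$. Let $f\in A_{J+L}$ and write $f=\sum_{\chi,\chi'}f_{\chi,\chi'}\,s_\chi\otimes s_{\chi'}$ with $\chi\in\mathbb{F}_2^{2J}$, $\chi'\in\mathbb{F}_2^{2L}$. The coefficient $f_{\chi,\chi'}$ has parity $(\chi,\chi')$; testing this on group elements $(0,\gamma')$, which fix $y$, shows that $f_{\chi,\chi'}(y,\cdot)$ has parity $\chi'$. Hence
\[
\rho(f)=\sum_\chi s_\chi\otimes\Big(\sum_{\chi'}f_{\chi,\chi'}(y,\cdot)\,s_{\chi'}\Big)\in D_J\otimes A'_L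
\]
by \eqref{eq:coeff}. Since $\rho$ is continuous and $D_J\otimes A'\cong M_{2^J}(A')$ is closed, the inclusion follows.

Applying $\rho$ entrywise, we get $b(y,\cdot)\in E\otimes A'$, where $E=M_n\otimes D_J$ has dimension $N=n^24^J$. Let $t_1,\dots,t_N$ be a basis of $E$ consisting of self-adjoint elements, and write $b(y,\cdot)=\sum_jt_j\otimes c_j$ with $c_j\in A'$. The $c_j$ are unique and $b=b^*$, so $c_j=c_j^*$. Since
\[
m'_i=m_{2J+i}\ge n^22^{2J+i-1}=N2^{i-1},
\]
Proposition~\ref{prop:scalar} applies to $A'$ and gives $z'\in Z'$ with $c_j(z')=\lambda_j1$ for all $j$. At $z=(y,z')$ we obtain $b(z)=\sum_j\lambda_jt_j\otimes1$.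
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stable}]
Theorem~\ref{thm:main} applies because $m_i\ge2^{i-1}$.

(a) Fix $n$. Since $m_i/2^{i-1}\to\infty$, there is $J$ as in Lemma~\ref{lem:finite}. Let $B\subset M_n(A)$ be simple, let $b\in B$ be self-adjoint, and take $z$ as in Lemma~\ref{lem:finite}. By Lemma~\ref{lem:inj}, $\operatorname{ev}_z$ maps the C$^*$-algebra generated by $b$ injectively into $M_n\otimes D_J$. That algebra is isomorphic to $C_0(\operatorname{sp}(b)\setminus\{0\})$, so the spectrum of $b$ is finite. An infinite-dimensional C$^*$-algebra contains a self-adjoint element with infinite spectrum \cite[Exercise~4.6.12]{KR}; the nonunital case follows from the unital one, because adding a real scalar only translates the spectrum. Hence $B$ is finite-dimensional.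

(b) Let $B\subset A\otimes\mathcal{K}$ be simple with unit $e$, a projection. We move $B$ into a matrix algebra. Let $1_n\in A\otimes\mathcal{K}$ be the unit of the corner $M_n(A)=1_n(A\otimes\mathcal{K})1_n$; the union of these corners is dense. Choose $n$ and a self-adjoint $c\in M_n(A)$ with $\delta=\|e-c\|<\frac12$. The spectrum of $c$ lies within $\delta$ of $\{0,1\}$, so the indicator function of $(\frac12,\infty)$ is continuous on it and vanishes at $0$. It yields a projection $e'\in M_n(A)$ with $\|c-e'\|\le\delta$, so $\|e-e'\|\le2\delta<1$. Projections at distance less than $1$ in a unital C$^*$-algebra are unitarily equivalent, so $e'=w^*ew$ for a unitary $w$ in the unitization of $A\otimes\mathcal{K}$. For $b\in B$ we have $w^*bw=w^*ebew=e'(w^*bw)e'$, and therefore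
\[
w^*Bw\subset e'(A\otimes\mathcal{K})e'\subset1_n(A\otimes\mathcal{K})1_n=M_n(A).
\]
By (a), $w^*Bw\cong B$ is finite-dimensional.
\end{proof}

\begin{remark}
The unit is needed in (b): $1_A\otimes\mathcal{K}$ is simple and infinite-dimensional. The algebras $M_n(A)$ in (a) are again counterexamples to the question, now with nontrivial projections when $n\geq 2$: a nonzero finite-dimensional representation of $M_n(A)$ would be nonzero on the unit, and so would restrict to a nonzero finite-dimensional representation of the diagonal copy of $A$.
\end{remark}

\begin{thebibliography}{9}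

\bibitem{ER}
George A. Elliott and Mikael R{\o}rdam,
\emph{Perturbation of Hausdorff moment sequences, and an application to the theory of C$^*$-algebras of real rank zero},
arXiv:math/0502239 (2005).

\bibitem{KR}
Kadison and Ringrose,
\emph{Fundamentals of the Theory of Operator Algebras}.

\end{thebibliography}
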